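\title{A local curvature estimate for K\"ahler--Ricci flow fails for Ricci flow in dimensions eight and above}

\begin{abstract}
Consider a K\"ahler--Ricci flow that stays uniformly equivalent to its initial metric, and whose initial curvature and first derivative of curvature are bounded on a ball. Such a flow has bounded curvature on a smaller ball, with a constant that does not depend on the length of the time interval. Lott and Zhang write that they do not know whether the analog holds for non-K\"ahler Ricci flows. We show that the analog fails in every real dimension $m\ge 8$, even for flows whose Ricci curvature is arbitrarily small at the scale of the ball. The examples are generated by shrinking gradient solitons on large balls in $\mathbb{R}^{4k+4}$, which perturb a complete, non-flat, Ricci-flat metric that is uniformly equivalent to the Euclidean one.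
\end{abstract}

\section{The question and the result}\label{sec:intro}

A Ricci flow on an $m$-dimensional manifold $M$ is a smooth family $g(t)$, $t\in[0,T]$, of Riemannian metrics with $\partial_t g=-2\,\mathrm{Ric}(g)$. The time slices $(M,g(t))$ are allowed to be incomplete. For $p\in M$ we write $B_0(p,r)$ for the ball of radius $r$ about $p$ with respect to $g(0)$. The norm of a tensor at time $t$ is the square root of the sum of the squares of its components in a $g(t)$-orthonormal frame, so that $|\mathrm{Rm}|$ is at least the absolute value of every sectional curvature; other conventions change only constants. For an integer $m\ge2$ consider the following statement.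

\medskip
\noindent\textbf{Statement $(\mathcal A_m)$.} \emph{For every $C_1\ge1$ there is $C_2=C_2(C_1,m)<\infty$ with the following property. Let $T>0$ and $r>0$, and let $(M,p,g(t))_{t\in[0,T]}$ be a pointed Ricci flow on an $m$-dimensional manifold, with possibly incomplete time slices. Suppose that}
\begin{itemize}
\item[(a)] \emph{$B_0(p,r)$ has compact closure in $M$;}
\item[(b)] \emph{at time zero, $|\mathrm{Rm}|\le C_1r^{-2}$ and $|\nabla\mathrm{Rm}|\le C_1r^{-3}$ on $B_0(p,r)$;}
\item[(c)] \emph{$C_1^{-1}g(0)\le g(t)\le C_1g(0)$ for all $t\in[0,T]$.}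
\end{itemize}
\emph{Then $|\mathrm{Rm}(x,t)|\le C_2r^{-2}$ for all $x\in B_0(p,\frac14r)$ and all $t\in[0,T]$.}
\medskip

The same statement for pointed K\"ahler--Ricci flows $(X,p,\omega(t))$ on complex $n$-dimensional manifolds, with $\omega$ in place of $g$ and $C_2=C_2(C_1,n)$, is true; it is Proposition~A.1 in the paper \cite{LZ} of Lott and Zhang. The authors write: ``We do not know whether the analog of Proposition A.1 holds for non-K\"ahler Ricci flows.'' The problem is to decide whether $(\mathcal A_m)$ holds for every $m\ge2$.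

The statement is scale invariant: replacing $g(t)$ by $r^{-2}g(r^2t)$ makes $r=1$ and turns $T$ into $T/r^2$. Hypotheses (a) and (b) say that the initial metric has no geometry at scales much smaller than $r$ near $p$. Hypothesis (c) controls the metric itself at later times, but none of its derivatives. The conclusion recovers two derivatives, in the form of the curvature, with a constant that does not depend on $T/r^2$.

The simplest flows obey the estimate. If $\mathrm{Ric}(g(0))=\varepsilon g(0)$, then $g(t)=(1-2\varepsilon t)g(0)$ is a Ricci flow, (c) gives $1-2\varepsilon t\ge C_1^{-1}$, and so $|\mathrm{Rm}(t)|=(1-2\varepsilon t)^{-1}|\mathrm{Rm}(0)|\le C_1^2r^{-2}$. The analogy with the heat equation, where a bound on the solution and on the derivatives of its initial values controls the derivatives in the interior at all later times, points the same way, and so does the K\"ahler case. One would guess that $(\mathcal A_m)$ is true. It is not, at least in high dimensions.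

\begin{theorem}\label{thm:main}
For every $m\ge8$, the statement $(\mathcal A_m)$ is false. More precisely, there is $C_1=C_1(m)$ such that for all $\delta>0$ and $N<\infty$ there are a pointed Ricci flow $(M^m,p,g(t))_{t\in[0,T]}$ and $r>0$ which satisfy \textup{(a)--(c)} with this $C_1$ and, in addition, $r^2|\mathrm{Ric}|\le\delta$ on $M\times[0,T]$, but for which $|\mathrm{Rm}(p,T)|\ge Nr^{-2}$.
\end{theorem}

In particular, $(\mathcal A_m)$ does not hold for every $m\ge2$. Since $C_1$ is chosen before $\delta$, adding the hypothesis $r^2|\mathrm{Ric}|\le\delta$, for any fixed $\delta>0$, does not rescue the statement. Nothing is claimed here about $2\le m\le7$.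

\section{Solitons and the mechanism of the counterexample}\label{sec:idea}

Throughout, $R$ denotes scalar curvature. A metric $g$ and a function $u$ form a \emph{gradient Ricci soliton} with constant $\varepsilon\in\mathbb R$ if
\begin{equation}\label{eq:soliton}
\mathrm{Ric}(g)+\nabla^2u=\varepsilon g ;
\end{equation}
the soliton is \emph{shrinking} if $\varepsilon>0$. We need two standard facts.

\begin{lemma}\label{lem:soliton}
Let $(M,g)$ be a connected Riemannian $m$-manifold and let $u$ satisfy \eqref{eq:soliton}.
\begin{itemize}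
\item[(i)] $R+\Delta u=m\varepsilon$, and $R+|\nabla u|^2-2\varepsilon u$ is constant.
\item[(ii)] Let $\varepsilon>0$, $t_0<0$ and $\sigma(t)=1-2\varepsilon t$. Suppose that the solution of $\partial_t\psi_t=\sigma(t)^{-1}\nabla u\circ\psi_t$, $\psi_0=\mathrm{id}$, is defined on all of $M$ for $t\in[t_0,0]$. Then $g(t)=\sigma(t)\psi_t^*g$ is a Ricci flow on $M\times[t_0,0]$ whose final metric is $g$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first identity is the trace of \eqref{eq:soliton}. The contracted Bianchi identity $\operatorname{div}\mathrm{Ric}=\frac12dR$ and the commutation formula $\operatorname{div}\nabla^2u=d\Delta u+\mathrm{Ric}(\nabla u,\cdot)$ turn the divergence of \eqref{eq:soliton} into $\frac12dR+d\Delta u+\mathrm{Ric}(\nabla u,\cdot)=0$. Since $d\Delta u=-dR$, this gives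
\[
dR=2\,\mathrm{Ric}(\nabla u,\cdot)=2\varepsilon\,du-2\nabla^2u(\nabla u,\cdot)=d\big(2\varepsilon u-|\nabla u|^2\big).
\]
(ii) Each $\psi_t$ is a diffeomorphism of $M$ onto an open subset. Since $\sigma'=-2\varepsilon$ and $\mathcal L_{\nabla u}g=2\nabla^2u$,
\[
\partial_tg(t)=\psi_t^*\big(-2\varepsilon g+2\nabla^2u\big)=-2\psi_t^*\mathrm{Ric}(g)=-2\,\mathrm{Ric}(g(t)),
\]
because the Ricci tensor does not change when the metric is multiplied by a constant.
\end{proof}

\begin{example}[The Gaussian soliton]\label{ex:gauss}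
Let $g_{\mathrm{euc}}$ be the Euclidean metric on $\mathbb R^m$ and $u=\frac\varepsilon2|x|^2$. Then $\nabla^2u=\varepsilon g_{\mathrm{euc}}$, so \eqref{eq:soliton} holds. With $\lambda(t)=\sqrt{1-2\varepsilon t}$ the map $\psi_t(x)=x/\lambda(t)$ satisfies $\partial_t\psi_t(x)=\varepsilon\lambda^{-3}x=\sigma^{-1}\nabla u(\psi_t(x))$, and $g(t)=\lambda^2\psi_t^*g_{\mathrm{euc}}=g_{\mathrm{euc}}$. The scale factor $\lambda^2$ changes by an arbitrarily large amount over a long time, and the diffeomorphisms cancel this change exactly.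
\end{example}

Now perform the same two operations on a metric with curvature. Suppose that $g_0$ is a Ricci-flat metric on $\mathbb R^m$ with $K_0^{-2}g_{\mathrm{euc}}\le g_0\le K_0^2g_{\mathrm{euc}}$ and $\mathrm{Rm}(g_0)\ne0$ at the origin; such a metric is constructed in Section~\ref{sec:flat}. Put $\phi_\lambda(x)=x/\lambda$ and $g^{(\lambda)}=\lambda^2\phi_\lambda^*g_0$; in coordinates, $g^{(\lambda)}_{ij}(x)=(g_0)_{ij}(x/\lambda)$. All these metrics are Ricci-flat and $K_0^2$-equivalent to $g_{\mathrm{euc}}$, hence $K_0^4$-equivalent to each other. Let $\lambda$ decrease from a large number $\Lambda$ to $1$, and take $r=\Lambda$. The map $\phi_\Lambda$ sends the $g^{(\Lambda)}$-ball of radius $\Lambda$ about $0$ to the unit ball of $g_0$, so the initial metric $g^{(\Lambda)}$ satisfies (a) and (b) with a constant independent of $\Lambda$. At the end of the path, $r^2|\mathrm{Rm}|=\Lambda^2|\mathrm{Rm}(g_0)|$ at the origin. This path of metrics does everything that Theorem~\ref{thm:main} asks for, except that it is not a Ricci flow.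

It is close to one if it is traversed slowly. With $\lambda(t)^2=1-2\varepsilon t$ and $t\in[-\frac{\Lambda^2-1}{2\varepsilon},0]$ we have $\partial_tg^{(\lambda(t))}_{ij}(x)=\varepsilon\lambda^{-3}x^l\partial_l(g_0)_{ij}(x/\lambda)$, while $\mathrm{Ric}=0$; on a bounded region the flow equation fails by $O(\varepsilon)$. This suggests replacing $g_0$, on a ball of radius comparable to $\Lambda$, by a nearby shrinking soliton $(g_\varepsilon,u_\varepsilon)$ and using the exact flow of Lemma~\ref{lem:soliton}(ii). Since incomplete time slices are allowed, it suffices to have the soliton on a ball.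

The difficulty is hypothesis (c). The flow runs for a time of order $\Lambda^2/\varepsilon$. A bound $|\mathrm{Ric}|\le C''\varepsilon$, integrated over this time, yields only the equivalence constant $e^{C''\Lambda^2}$, however small $\varepsilon$ is, whereas $C_1$ must not depend on $\Lambda$. Two observations resolve this.
\begin{itemize}
\item \emph{The volume form hardly moves.} Along any Ricci flow $\partial_td\mu=\frac12\operatorname{tr}_g(\partial_tg)\,d\mu=-R\,d\mu$. Since $u_\varepsilon=O(\varepsilon)$, Lemma~\ref{lem:soliton}(i) says that $R$ is constant up to $O(\varepsilon^2)$. If we arrange that $R$ vanishes at the origin, then $R=O(\varepsilon^2)$, and over a time of order $1/\varepsilon$ the volume form changes by a factor $1+O(\varepsilon)$. The normalization matters: for an Einstein metric with $u=0$ we have $R=m\varepsilon$, and the volume form changes by the factor $\Lambda^m$.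
\item \emph{Under symmetry, the volume form determines $\psi_t$.} If the soliton is invariant under a group acting transitively on the spheres about the origin, then $\psi_t$ is a reparametrization of the radius, one function of one variable, and the volume form is also one function of one variable.
\end{itemize}
Full rotational symmetry is too much: for $g=ds^2+f(s)^2g_{S^{m-1}}$ one has $\mathrm{Ric}(\partial_s,\partial_s)=-(m-1)f''/f$, so a Ricci-flat metric of this form that is smooth at the origin has $f=s$ and is flat. We use the symmetry of the quaternionic Hopf fibration, which leaves two warping functions. Section~\ref{sec:ode} derives the equations, Section~\ref{sec:origin} solves them near the origin, Section~\ref{sec:flat} shows that the solution with $\varepsilon=0$ is the desired $g_0$, and Sections~\ref{sec:small} and~\ref{sec:flows} carry out the perturbation.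

\section{Metrics with quaternionic symmetry}\label{sec:ode}

Fix $k\ge1$ and put
\[
d=4k,\qquad n=d+3,\qquad m=n+1=4k+4 .
\]
The case $k=1$, with $d=4$, $n=7$, $m=8$, is the one needed for Theorem~\ref{thm:main}; general $k$ costs nothing more.

\subsection*{The ansatz} Identify $\mathbb R^m$ with the space $\mathbb H^{k+1}$ of quaternionic column vectors, with its Euclidean inner product $\langle\cdot,\cdot\rangle$, and let $I_1,I_2,I_3$ be the imaginary unit quaternions. The group $G=Sp(k+1)\times Sp(1)$ acts isometrically by $x\mapsto Pxc^{-1}$, and it is transitive on the unit sphere $S^n$. The fibers of the Hopf fibration $S^3\to S^{n}\to\mathbb{HP}^k$ are the sets $y\,Sp(1)=S^n\cap y\mathbb H$; they are great $3$-spheres, hence totally geodesic, and $G$ permutes them. Let $\mathcal V$ be the tangent bundle of the fibers, spanned at $y$ by the orthonormal vectors $yI_1,yI_2,yI_3$, let $\mathcal H=\mathcal V^\perp$, which has rank $d$, and write the round metric as $g_{\mathcal V}+g_{\mathcal H}$. We consider the $G$-invariant pairs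
\begin{equation}\label{eq:ansatz}
g=ds^2+f(s)^2g_{\mathcal V}+h(s)^2g_{\mathcal H},\qquad u=u(s),
\end{equation}
on an interval times $S^n$, with $f,h>0$. The Euclidean metric is $f=h=s$.

The isotropy group of $y=(1,0,\dots,0)$ is $\{(\mathrm{diag}(c,P'),c)\}\cong Sp(1)\times Sp(k)$. It acts trivially on $\mathbb R\partial_s$, by conjugation with $c$ on $\mathcal V_y=\operatorname{Im}\mathbb H$, and by $X\mapsto P'Xc^{-1}$ on $\mathcal H_y=\mathbb H^k$. The last two actions are transitive on unit spheres, so all three summands are irreducible, and they are inequivalent because their dimensions $1,3,4k$ differ. An invariant symmetric operator therefore preserves each summand (Schur's lemma) and is a scalar on it (its eigenspaces are invariant). Hence $\mathrm{Ric}$ and $\nabla^2u$ are described by three eigenvalues each, and \eqref{eq:soliton} is equivalent to three scalar equations.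

\subsection*{Curvature of the orbits} Recall O'Neill's tensor of a Riemannian submersion: for horizontal $X$, $\mathsf A_XU$ is the horizontal part of $\nabla_XU$ if $U$ is a vertical field, $\mathsf A_XX'$ is the vertical part of $\nabla_XX'$ if $X'$ is a horizontal field, and $\langle\mathsf A_XX',U\rangle=-\langle X',\mathsf A_XU\rangle$. If the fibers are totally geodesic and the metric is changed to $g_{\mathcal H}+\tau g_{\mathcal V}$ with a constant $\tau>0$, then \cite[Prop.~9.70]{Besse}
\[
\mathrm{Ric}_\tau(U,U)=\mathrm{Ric}^F(U,U)+\tau^2\sum_j|\mathsf A_{X_j}U|^2,\qquad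
\mathrm{Ric}_\tau(X,X)=\mathrm{Ric}^B(X,X)-2\tau\sum_j|\mathsf A_XX_j|^2 .
\]
Here $U$ is vertical, $X$ is horizontal, $(X_j)$ is an orthonormal horizontal frame, $\mathrm{Ric}^F$ and $\mathrm{Ric}^B$ are the Ricci tensors of fiber and base, and the $\mathsf A$-terms are computed at $\tau=1$.

For the Hopf fibration take the field $U(y)=yc$ with $c$ a unit imaginary quaternion. Its derivative in a horizontal direction $X$ is $Xc$, which is again orthogonal to $y\mathbb H$. So $\mathsf A_XU=Xc$, and for unit vectors
\[
\sum_j|\mathsf A_{X_j}U|^2=d,\qquad \sum_j|\mathsf A_XX_j|^2=\sum_{i=1}^3\sum_j\langle X_j,XI_i\rangle^2=3 .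
\]
The fibers are unit $3$-spheres, so $\mathrm{Ric}^F=2$. At $\tau=1$ every Ricci eigenvalue is $n-1=d+2$; this agrees with the first formula, and the second gives $\mathrm{Ric}^B=d+8$. A $g_{\mathcal V}$-unit vector has squared length $\tau$ in the new metric, so the Ricci eigenvalues of $g_{\mathcal H}+\tau g_{\mathcal V}$ are $2\tau^{-1}+d\tau$ and $d+8-6\tau$. Taking $\tau=f^2/h^2$ and scaling by $h^2$, we find that the orbit metric $f^2g_{\mathcal V}+h^2g_{\mathcal H}$ has Ricci eigenvalues and scalar curvature
\begin{equation}\label{eq:orbit}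
\frac2{f^2}+\frac{df^2}{h^4}\ \text{ on }\mathcal V,\qquad \frac{d+8}{h^2}-\frac{6f^2}{h^4}\ \text{ on }\mathcal H,\qquad \widehat R=\frac6{f^2}+\frac{d(d+8)}{h^2}-\frac{3df^2}{h^4}.
\end{equation}

\subsection*{The soliton equations} Let $LX=\nabla_X\partial_s$ be the shape operator of the orbits and let a prime denote $d/ds$. The eigenvalues of $L$ are $f'/f$ on $\mathcal V$ and $h'/h$ on $\mathcal H$. Let $X$ be a unit eigenvector with eigenvalue $l$. By the Riccati equation, the plane spanned by $\partial_s$ and $X$ has sectional curvature $-(l'+l^2)$, which is $-f''/f$ on $\mathcal V$ and $-h''/h$ on $\mathcal H$. By the Gauss equation, the plane spanned by $X$ and an orthogonal unit eigenvector with eigenvalue $\tilde l$ has curvature equal to its curvature in the orbit minus $l\tilde l$. Summing over an orthonormal eigenbasis gives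
\begin{gather}
\mathrm{Ric}(\partial_s,\partial_s)=-(\operatorname{tr}L)'-\operatorname{tr}L^2=-3\frac{f''}f-d\frac{h''}h,\label{eq:ricss}\\
\mathrm{Ric}(X,X)=\widehat{\mathrm{Ric}}(X,X)-l'-l\operatorname{tr}L,\label{eq:ricxx}\\
R=2\,\mathrm{Ric}(\partial_s,\partial_s)+\widehat R-(\operatorname{tr}L)^2+\operatorname{tr}L^2,\label{eq:gauss}
\end{gather}
where hats refer to the orbit. Since $\nabla u=u'\partial_s$, the Hessian $\nabla^2u$ has eigenvalue $u''$ on $\partial_s$ and equals $u'L$ on the orbits; in particular
\begin{equation}\label{eq:laplace}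
f^3h^d\,\Delta u=(f^3h^du')' .
\end{equation}
Inserting \eqref{eq:orbit}--\eqref{eq:ricxx} and $l'=f''/f-(f'/f)^2$ or $l'=h''/h-(h'/h)^2$, we see that \eqref{eq:soliton} is equivalent to
\begin{equation}\label{eq:second}
\begin{aligned}
u''&=\varepsilon+3\frac{f''}f+d\frac{h''}h,\\
\frac{f''}f&=-\frac{f'}f\Big(2\frac{f'}f+d\frac{h'}h-u'\Big)+\frac2{f^2}+\frac{df^2}{h^4}-\varepsilon,\\
\frac{h''}h&=-\frac{h'}h\Big(3\frac{f'}f+(d-1)\frac{h'}h-u'\Big)+\frac{d+8}{h^2}-\frac{6f^2}{h^4}-\varepsilon .
\end{aligned}
\end{equation}

\subsection*{Scale-invariant variables} We want solutions that close up smoothly at $s=0$, where $f$ and $h$ vanish and \eqref{eq:second} is singular. Measuring all lengths in units of $h$ removes the singularity. Let $d\eta=ds/h$, let a dot denote $d/d\eta=h\,d/ds$, and put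
\[
q=\frac fh,\qquad \alpha=\frac{hf'}f,\qquad \beta=h',\qquad w=hu',\qquad \gamma=\varepsilon h^2 .
\]
Differentiating these definitions gives
\begin{equation}\label{eq:dict}
\dot\alpha=\alpha\beta+h^2\frac{f''}f-\alpha^2,\qquad \dot\beta=h^2\frac{h''}h,\qquad \dot w=\beta w+h^2u'' ,
\end{equation}
so \eqref{eq:second}, multiplied by $h^2$, becomes the autonomous analytic system
\begin{equation}\label{eq:system}
\begin{aligned}
\dot q&=q(\alpha-\beta),\\
\dot\alpha&=\alpha\beta-\alpha(3\alpha+d\beta-w)+2q^{-2}+dq^2-\gamma,\\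
\dot\beta&=\beta^2-\beta(3\alpha+d\beta-w)+d+8-6q^2-\gamma,\\
\dot w&=\beta w+\gamma+3(\dot\alpha-\alpha\beta+\alpha^2)+d\,\dot\beta,\\
\dot\gamma&=2\beta\gamma
\end{aligned}
\end{equation}
on $\{q>0\}\subset\mathbb R^5$; in the fourth line $\dot\alpha$ and $\dot\beta$ stand for their right-hand sides.

Conversely, let $Y=(q,\alpha,\beta,w,\gamma)$ solve \eqref{eq:system}. Choose $h>0$ with $\dot h=\beta h$ and $s$ with $\dot s=h$, and put $f=qh$, $u'=w/h$. Then $h'=\dot h/h=\beta$ and $hf'/f=\dot f/f=\dot q/q+\beta=\alpha$, the quotient $\gamma/h^2$ is a constant $\varepsilon$ because $\dot\gamma/\gamma=2\dot h/h$ (or $\gamma\equiv0$), and \eqref{eq:dict} turns lines two to four of \eqref{eq:system} back into \eqref{eq:second}.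

Flat space with $u=0$ has $\eta=\log s$ and corresponds to the fixed point $P_0=(1,1,1,0,0)$. The Gaussian soliton is the solution $q=\alpha=\beta=1$, $w=\gamma=\varepsilon e^{2\eta}$.

\section{Solitons that are smooth at the origin}\label{sec:origin}

A smooth metric is Euclidean to first order at the origin, so we look for solutions of \eqref{eq:system} that tend to $P_0$ as $\eta\to-\infty$. Decay alone does not give smoothness; what we will use is that $Y$ is an analytic function of $s^2$. Since $e^{\eta}\approx s$, we seek $Y-P_0$ as a power series in $z=e^{2\eta}$ without constant term. Its first coefficient must be an eigenvector with eigenvalue $2$ of the linearization at $P_0$, and the later coefficients are determined recursively provided that $4,6,8,\dots$ are not eigenvalues.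

Write $q=1+\xi$, $\alpha=1+a$, $\beta=1+b$ and $v=(\xi,a,b,w,\gamma)$. The linearization $\dot v=Dv$ of \eqref{eq:system} at $P_0$ is
\[
\begin{aligned}
\dot\xi&=a-b, &\qquad \dot a&=(2d-4)\xi-(d+5)a+(1-d)b+w-\gamma,\\
\dot\gamma&=2\gamma, & \dot b&=-12\xi-3a-(2d+1)b+w-\gamma,\\
&& \dot w&=w+\gamma+3(\dot a+a-b)+d\,\dot b .
\end{aligned}
\]

\begin{lemma}\label{lem:spectrum}
The eigenvalues of $D$ are $2,2,2,-(d+2),-(d+4)$, and
\[
\ker(D-2)=\big\{\,\xi=\tfrac12(a-b),\ \ w-\gamma=9a+(2d-3)b\,\big\}.
\]
Moreover $C_D:=\sup_{j\ge2}\|(2j-D)^{-1}\|<\infty$.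
\end{lemma}

\begin{proof}
The equation $\dot\xi=2\xi$ is $\xi=\frac12(a-b)$. Given this, $\dot a=2a$ reads $w-\gamma=(d+7)a+(d-1)b-(d-2)(a-b)$, and $\dot b=2b$ reads $w-\gamma=3a+(2d+3)b+6(a-b)$; both right-hand sides equal $9a+(2d-3)b$. Given $\dot a=2a$ and $\dot b=2b$, the equation $\dot w=2w$ reads $w-\gamma=3(3a-b)+2db$, which is the same relation, and $\dot\gamma=2\gamma$ is no condition. So the kernel is as stated and has dimension $3$.

From $\dot b-\dot a=(d+2)(a-b)-(2d+8)\xi$, the linear form $\ell=2\xi-a+b$ satisfies $\dot\ell=(d+4)(a-b)-(2d+8)\xi=-(d+4)\ell$, so $-(d+4)$ is an eigenvalue. The coefficient of $w$ in $\dot w$ is $1+3+d$, so $\operatorname{tr}D=0-(d+5)-(2d+1)+(d+4)+2=-2d$, and the fifth eigenvalue is $-2d-6+(d+4)=-(d+2)$. Thus $2j-D$ is invertible for $j\ge2$, and $\|(2j-D)^{-1}\|\le(2j-\|D\|)^{-1}$ once $2j>\|D\|$.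
\end{proof}

\begin{lemma}\label{lem:series}
There is $\zeta_0>0$ such that for each $\zeta\in\ker(D-2)$ with $|\zeta|<\zeta_0$ the system \eqref{eq:system} has a solution $Y=P_0+v_\zeta(e^{2\eta})$, $\eta<0$, where $v_\zeta(z)=\zeta z+\sum_{j\ge2}v_j(\zeta)z^j$ satisfies $|v_\zeta|\le\frac14$ and is jointly analytic in $(z,\zeta)$ for $|z|<1$, $|\zeta|<\zeta_0$.
\end{lemma}

\begin{proof}
Use the maximum norm on $\mathbb C^5$. Write \eqref{eq:system} as $\dot v=Dv+Q(v)$ with $Q(v)=\sum_{|J|\ge2}c_Jv^J$, where $J$ runs over multi-indices and $c_J\in\mathbb R^5$. The only term of \eqref{eq:system} that is not a polynomial is $q^{-2}=(1+\xi)^{-2}$, so the series converges absolutely for $|v|<1$. In the variable $z$ the equation is $2z\,dv/dz=Dv+Q(v)$.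

Let $\mathcal B$ be the Banach space of series $v=\sum_{j\ge1}v_jz^j$, $v_j\in\mathbb C^5$, with $\|v\|=\sum_j|v_j|<\infty$. The same norm on scalar series is submultiplicative. Replacing the factors of a monomial one at a time gives $\|v^J-\tilde v^J\|\le|J|\,\tau^{|J|-1}\|v-\tilde v\|$ when $\|v\|,\|\tilde v\|\le\tau$. Hence for $\tau\le\frac14$
\[
\|Q(v)-Q(\tilde v)\|\le C_Q\,\tau\,\|v-\tilde v\|,\qquad C_Q=\sum_J|c_J|\,|J|\,4^{2-|J|}<\infty .
\]
Let $\zeta_0=\min\{\frac18,(4C_QC_D)^{-1}\}$. For $\zeta$ in the complexified kernel with $|\zeta|<\zeta_0$ put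
\[
\Phi_\zeta(v)=\zeta z+\sum_{j\ge2}(2j-D)^{-1}[Q(v)]_j\,z^j ,
\]
where $[\,\cdot\,]_j$ is the coefficient of $z^j$. On the ball $\|v\|\le2|\zeta|$, the map $\Phi_\zeta$ has Lipschitz constant at most $2C_QC_D|\zeta|\le\frac12$, and $\|\Phi_\zeta(0)\|=|\zeta|$, so $\Phi_\zeta$ maps the ball to itself and has a fixed point $v_\zeta$ with $\|v_\zeta\|\le\frac14$. The fixed point solves the equation for $|z|<1$: the coefficients of $z$ agree because $2\zeta=D\zeta$ and $[Q(v)]_1=0$, and those of $z^j$, $j\ge2$, agree by construction.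

The coefficient $[Q(v)]_j$ is a real polynomial in $v_1,\dots,v_{j-1}$, so by induction each $v_j(\zeta)$ is a real polynomial in $\zeta$. Since $|v_j(\zeta)|\le\frac14$ for complex $|\zeta|<\zeta_0$, the series converges locally uniformly on $\{|z|<1\}\times\{|\zeta|<\zeta_0\}$. Its sum is holomorphic there and real for real $(z,\zeta)$.
\end{proof}

We have three parameters to choose. The computation below shows that the components $\gamma$ and $w$ of $\zeta$ are the soliton constant and $u''(0)$, so that \eqref{eq:soliton} gives $\mathrm{Ric}=(\gamma-w)g$ at the origin. The normalization $R=0$ at the origin, required in Section~\ref{sec:idea}, is therefore $w=\gamma$, which forces $9a+(2d-3)b=0$. One parameter $\theta$ remains, and it produces curvature at the origin. Fix $\theta>0$ and $\varepsilon_0>0$, depending only on $k$, so small that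
\begin{equation}\label{eq:zeta}
\zeta(\varepsilon):\quad \xi=-(d+3)\theta,\quad a=-(2d-3)\theta,\quad b=9\theta,\quad w=\gamma=\varepsilon
\end{equation}
satisfies $|\zeta(\varepsilon)|<\zeta_0$ for $|\varepsilon|<\varepsilon_0$. By Lemma~\ref{lem:spectrum}, $\zeta(\varepsilon)\in\ker(D-2)$. Let $Y(\eta,\varepsilon)$ be the solution from Lemma~\ref{lem:series}, continued to its maximal interval $(-\infty,\eta_{\max}(\varepsilon))$, and put
\[
h=e^\eta\exp\int_{-\infty}^\eta(\beta-1)\,d\eta',\qquad s=\int_{-\infty}^\eta h\,d\eta',\qquad f=qh,\qquad u'=\frac wh .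
\]
As $\eta$ increases, $s$ increases from $0$ to some $s_{\max}(\varepsilon)\in(0,\infty]$. Let $u(s)=\int_0^su'$. We identify $(s,y)$ with the point $x=sy\in\mathbb R^m$, so $s=|x|$; we write $p$ for the origin and $(g_\varepsilon,u_\varepsilon)$ for the pair \eqref{eq:ansatz}.

\begin{proposition}\label{prop:family}
The set $\Omega=\{(x,\varepsilon):|\varepsilon|<\varepsilon_0,\ |x|<s_{\max}(\varepsilon)\}$ is open. The metric $g_\varepsilon$ and the functions $u_\varepsilon$, $f/s$, $h/s$, $u'/s$ extend across $x=0$ and are smooth on $\Omega$, jointly in $(x,\varepsilon)$. They satisfy \eqref{eq:soliton} with constant $\varepsilon$, and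
\begin{gather}
|\mathrm{Rm}(g_\varepsilon)(p)|\ge18\theta,\label{eq:curv}\\
R=2\varepsilon u-(u')^2 .\label{eq:scal}
\end{gather}
As $s\to0$ we have $f/s,\,h/s,\,\alpha,\,\beta\to1$, and
\begin{equation}\label{eq:expand}
q=1-(d+3)\theta s^2+O(s^4),\qquad \alpha-\beta=-(2d+6)\theta s^2+O(s^4).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Expansions at $s=0$.} Let $\eta<0$. Since $d\eta=dz/(2z)$, we have $h=e^\eta a_1$ and $s=e^\eta a_2$ with
\[
a_1(z,\varepsilon)=\exp\Big(\frac12\int_0^z\frac{\beta-1}{z'}\,dz'\Big),\qquad a_2(z,\varepsilon)=\int_0^1a_1(z\nu^2,\varepsilon)\,d\nu ;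
\]
the second formula holds because $\int_{-\infty}^\eta e^{(2j+1)\eta'}d\eta'=e^\eta z^j/(2j+1)$. Both functions are analytic, positive for $z\ge0$, and equal to $1$ at $z=0$. The function $s^2=za_2^2$ has $z$-derivative $1$ at $z=0$, so by the analytic inverse function theorem $z$ is, near each point $(0,\varepsilon)$, an analytic function of $(s^2,\varepsilon)$ with $z=s^2+O(s^4)$. Hence $q,\alpha,\beta$ and
\[
\frac hs=\frac{a_1}{a_2},\qquad \frac fs=q\,\frac{a_1}{a_2},\qquad \frac{u'}s=\frac{w}{hs}=\frac{w/z}{a_1a_2}
\]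
are analytic in $(s^2,\varepsilon)$ near $s=0$, and so is $u$. Reading off first coefficients from \eqref{eq:zeta} gives \eqref{eq:expand}, $u'=\varepsilon s+O(s^3)$, and $h'=\beta=1+9\theta s^2+O(s^4)$, so $h=s+3\theta s^3+O(s^5)$. The constant $\gamma/h^2=(\gamma/z)/a_1^2$ equals its limit $\varepsilon$ at $z=0$. By Section~\ref{sec:ode}, \eqref{eq:soliton} holds for $s>0$.

\emph{Smoothness at $x=0$.} In the coordinates $x=sy$ we have $s\,ds=\langle x,dx\rangle$ and $s^2(g_{\mathcal V}+g_{\mathcal H})=|dx|^2-ds^2$. Also $\langle dx,xI_i\rangle=s^2\langle dy,yI_i\rangle$, so $s^4g_{\mathcal V}=\sum_i\langle dx,xI_i\rangle^2$. Writing $g_\varepsilon=|dx|^2+(h^2-s^2)(g_{\mathcal V}+g_{\mathcal H})+(f^2-h^2)g_{\mathcal V}$, we obtain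
\[
g_\varepsilon=|dx|^2+\frac{h^2/s^2-1}{s^2}\Big(|x|^2|dx|^2-\langle x,dx\rangle^2\Big)+\frac{h^2}{s^2}\,\frac{q^2-1}{s^2}\sum_{i=1}^3\langle dx,xI_i\rangle^2 .
\]
The two tensors have polynomial coefficients that vanish at $x=0$. The scalar factors are analytic in $(|x|^2,\varepsilon)$, because $h^2/s^2-1$ and $q^2-1$ are analytic in $(s^2,\varepsilon)$ and vanish at $s=0$. So $g_\varepsilon$ is smooth near $x=0$, jointly in $(x,\varepsilon)$, and equals $|dx|^2$ at $p$. Equation \eqref{eq:soliton} holds at $p$ by continuity.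

\emph{Smoothness for $x\ne0$.} Adjoin $\dot h=\beta h$ and $\dot s=h$ to \eqref{eq:system}. The values of $(Y,h,s)$ at $\eta=-1$ are analytic in $\varepsilon$. By analytic dependence on initial data, the set $\{\eta<\eta_{\max}(\varepsilon)\}$ is open and $(Y,h,s)$ is analytic in $(\eta,\varepsilon)$ on it. Since $\partial_\eta s=h>0$, the map $(\eta,\varepsilon)\mapsto(s,\varepsilon)$ is an analytic diffeomorphism onto the open set $\{0<s<s_{\max}(\varepsilon)\}$, on which $f,h,u'$ are therefore analytic. Together with $s_{\max}(\varepsilon)>s(-1,\varepsilon)>0$ and the continuity of $s(-1,\varepsilon)$, this shows that $\Omega$ is open.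

\emph{Curvature.} The planes spanned by $\partial_s$ and a vector of $\mathcal H$ have curvature $-h''/h\to-18\theta$ as $s\to0$, and along a ray they can be chosen to converge to a plane at $p$. This proves \eqref{eq:curv}. Since $u=\frac\varepsilon2|x|^2+O(|x|^4)$, we have $\nabla^2u=\varepsilon g_\varepsilon$ at $p$, so $R(p)=m\varepsilon-\Delta u(p)=0$. As $u$ and $\nabla u$ vanish at $p$, the constant in Lemma~\ref{lem:soliton}(i) is zero, which is \eqref{eq:scal}.
\end{proof}

\section{A Ricci-flat metric equivalent to the Euclidean metric}\label{sec:flat}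

So far the solitons are known to exist only near the origin. For $\varepsilon=0$ we now show global existence, with the two-sided bounds that the mechanism of Section~\ref{sec:idea} needs.

\begin{proposition}\label{prop:flat}
For $\varepsilon=0$ we have $s_{\max}(0)=\infty$, $u_0\equiv0$ and $\mathrm{Ric}(g_0)=0$, and there is $K_0=K_0(k)\ge1$ with
\begin{equation}\label{eq:K0}
K_0^{-1}s\le f,h\le K_0s\qquad\text{for all }s>0 .
\end{equation}
Thus $g_0$ is a complete, non-flat, Ricci-flat metric on $\mathbb R^{4k+4}$ that is uniformly equivalent to the Euclidean metric.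
\end{proposition}

An orbit has a size and a shape. The size is measured by the volume radius $\rho=(f^3h^d)^{1/n}=q^{3/n}h$ and the shape by $q$. To prove \eqref{eq:K0} we must show that $\rho$ grows linearly and that $q$ stays away from $0$ and $\infty$. The link between the two is the scalar curvature of the orbit after rescaling it to the volume of the unit sphere, which by \eqref{eq:orbit} depends on $q$ only:
\[
\mathcal S(q):=\rho^2\widehat R=q^{6/n}\big(6q^{-2}+d(d+8)-3dq^2\big).
\]

\begin{lemma}\label{lem:S}
Let $q_s=\sqrt{2/(d+6)}<1$. The function $\mathcal S$ decreases strictly on $(0,q_s)$ from $+\infty$, increases strictly on $(q_s,1)$, and decreases strictly on $(1,\infty)$. Moreover $\mathcal S(1)=n(n-1)$ and $\mathcal S(q_s)>0$.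
\end{lemma}

\begin{proof}
Let $U(q)=q^{-6/n}\mathcal S(q)$ and $\tau=q^2$. Then $qU'(q)=-12\tau^{-1}-6d\tau$, and with $n=d+3$
\[
\frac n6\,q^{1-6/n}\mathcal S'(q)=U+\frac n6\,qU'=-\frac{2d}\tau+d(d+8)-d(d+6)\tau=-\frac d\tau\,(\tau-1)\big((d+6)\tau-2\big),
\]
which gives the monotonicity. As $q\to0$, $\mathcal S\sim6q^{6/n-2}\to\infty$ because $n>3$. Finally $\mathcal S(1)=d^2+5d+6=(d+3)(d+2)$, and $U\ge6+d(d+5)>0$ on $(0,1]$.
\end{proof}

Let $q_*\in(0,q_s)$ be the point with $\mathcal S(q_*)=\mathcal S(1)$. For $q\in(0,1)$, the inequality $\mathcal S(q)<\mathcal S(1)$ holds exactly when $q\in(q_*,1)$: the graph of $\mathcal S$ has a well between $q_*$ and $1$, with bottom at $q_s$. The two critical points are the shapes for which the eigenvalues in \eqref{eq:orbit} coincide, since $2\tau^{-1}+d\tau=d+8-6\tau$ is the same quadratic equation; for $k=1$ they are $q^2=1$ and $q^2=\frac15$. The proof shows that $q$ enters the well at $s=0$ and cannot leave it.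

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
\emph{Ricci-flatness.} By \eqref{eq:scal} and Lemma~\ref{lem:soliton}(i), $\Delta u=-R=(u')^2$, so $\Delta e^{-u}=e^{-u}\big((u')^2-\Delta u\big)=0$. By \eqref{eq:laplace}, $f^3h^d(e^{-u})'$ is constant, and it tends to $0$ as $s\to0$. Hence $u\equiv0$, $w\equiv\gamma\equiv0$, and $\mathrm{Ric}(g_0)=0$.

\emph{Two identities.} We have $\rho'/\rho=\frac1n\operatorname{tr}L$. From $n(3\alpha^2+d\beta^2)-(3\alpha+d\beta)^2=3d(\alpha-\beta)^2$ we get
\[
\operatorname{tr}L^2-\frac1n(\operatorname{tr}L)^2=\frac{3d}n\,\frac{(\alpha-\beta)^2}{h^2}.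
\]
By \eqref{eq:ricss}, $(\operatorname{tr}L)'=-\operatorname{tr}L^2$, and therefore
\begin{equation}\label{eq:concave}
\frac{\rho''}\rho=\frac{(\operatorname{tr}L)'}n+\frac{(\operatorname{tr}L)^2}{n^2}=-\frac{3d}{n^2}\,\frac{(\alpha-\beta)^2}{h^2}\le0 .
\end{equation}
By \eqref{eq:gauss}, $\frac{n-1}n(\operatorname{tr}L)^2=\widehat R+\frac{3d}nh^{-2}(\alpha-\beta)^2$. Multiplying by $\rho^2=q^{6/n}h^2$ gives
\begin{equation}\label{eq:energy}
n(n-1)(\rho')^2=\mathcal S(q)+\frac{3d}n\,q^{6/n}(\alpha-\beta)^2\ \ge\ \mathcal S(q).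
\end{equation}
This is an energy identity: $\mathcal S$ is a potential for the shape $q$, the term with $(\alpha-\beta)^2=(\dot q/q)^2$ is kinetic, and by \eqref{eq:concave} the total energy does not increase while $\rho'>0$.

\emph{Trapping.} As $s\to0$, $\rho'=\frac1nq^{3/n}(3\alpha+d\beta)\to1$. Since $\theta\ne0$, \eqref{eq:expand} shows that $\alpha\ne\beta$ for small $s>0$, so \eqref{eq:concave} gives $\rho'<1$ on all of $(0,s_{\max}(0))$. Since $\theta>0$, \eqref{eq:expand} gives $q<1$ for small $s>0$. Let $(0,s_1)$ be the maximal interval on which $q<1$ and $\rho'>0$. On it $(\rho')^2<1$, so \eqref{eq:energy} gives $\mathcal S(q)<\mathcal S(1)$, that is, $q\in(q_*,1)$. Also $\mathcal S(q)\ge\mathcal S(q_s)$, so \eqref{eq:energy} gives $\rho'\ge\kappa:=(\mathcal S(q_s)/\mathcal S(1))^{1/2}>0$. Suppose $s_1<s_{\max}(0)$. Then $\kappa\le\rho'(s_1)<1$ and $q(s_1)\le1$, and \eqref{eq:energy} at $s_1$ gives $\mathcal S(q(s_1))<\mathcal S(1)$, so $q(s_1)<1$. Both defining inequalities persist beyond $s_1$, a contradiction. Hence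
\begin{equation}\label{eq:trap}
q_*<q<1,\qquad \kappa\le\rho'<1\qquad\text{on }(0,s_{\max}(0)).
\end{equation}

\emph{Global existence.} By \eqref{eq:trap}, $3\alpha+d\beta=nq^{-3/n}\rho'$ is bounded, and by \eqref{eq:energy} so is $\alpha-\beta$. Thus $Y$ stays in a compact subset of $\{q>0\}$, and $\eta_{\max}(0)=\infty$. Integrating \eqref{eq:trap} gives $\kappa s\le\rho\le s$. Since $h=q^{-3/n}\rho\ge\rho$, we have $\dot\rho=h\rho'\ge\kappa\rho$, so $s\ge\rho\to\infty$ as $\eta\to\infty$, and $s_{\max}(0)=\infty$.

\emph{Equivalence.} From $h=q^{-3/n}\rho$ and $f=q^{1-3/n}\rho$ we get \eqref{eq:K0} with $K_0=(\kappa q_*)^{-1}$. Comparing with $g_{\mathrm{euc}}=ds^2+s^2(g_{\mathcal V}+g_{\mathcal H})$ gives $K_0^{-2}g_{\mathrm{euc}}\le g_0\le K_0^2g_{\mathrm{euc}}$, so $g_0$ is complete. It is not flat by \eqref{eq:curv}.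
\end{proof}

\begin{remark}
The well is what singles out the sign of $\theta$ and the quaternions. For $\theta<0$ the shape starts in $q>1$, where $\mathcal S(q)<\mathcal S(1)$ always holds, so \eqref{eq:energy} gives no upper bound for $q$. The wall at $q\to0$ comes from the term $6f^{-2}$, the scalar curvature of the fibers. For the complex Hopf fibration $S^1\to S^{d+1}\to\mathbb{CP}^{d/2}$, the computation of Section~\ref{sec:ode} with one imaginary unit and $\mathrm{Ric}^F=0$ gives $\mathcal S(q)=q^{2/(d+1)}\big(d(d+2)-dq^2\big)$, which tends to $0$ as $q\to0$, so the argument gives no lower bound for $q$ or for $\rho'$.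
\end{remark}

\section{Shrinking solitons on large balls}\label{sec:small}

We transfer the properties of $g_0$ to $g_\varepsilon$ on compact sets. The order of the constants is essential: $\theta$, $K_0$, $K:=2K_0$ and the constant $K_1$ below depend only on $k$ and will determine $C_1$; the radius $\Lambda$ is chosen next, and $\varepsilon$ last.

\begin{lemma}\label{lem:small}
There are $K_1\ge1$ and $\varepsilon'>0$, depending only on $k$, such that for $0\le\varepsilon\le\varepsilon'$ the metric $g_\varepsilon$ is defined on $\{s\le1\}$ and satisfies $|\mathrm{Rm}|,|\nabla\mathrm{Rm}|\le K_1$ there. For every $\Lambda>1$ there are $\varepsilon_1\in(0,\varepsilon']$ and constants $C',C''$, depending on $\Lambda$ and $k$, such that for $0<\varepsilon\le\varepsilon_1$ the pair $(g_\varepsilon,u_\varepsilon)$ is defined on $\{s\le2\Lambda\}$ and satisfies there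
\begin{itemize}
\item[(i)] $K^{-1}s\le f,h\le Ks$;
\item[(ii)] $|R|\le C'\varepsilon^2$;
\item[(iii)] $u'>0$ for $s>0$;
\item[(iv)] $|\mathrm{Ric}|\le C''\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
By Propositions~\ref{prop:family} and~\ref{prop:flat}, the open set $\Omega$ contains $\mathbb R^m\times\{0\}$. So for every compact set $Z\subset\mathbb R^m$ it contains $Z\times[0,\bar\varepsilon]$ for some $\bar\varepsilon>0$. For $Z=\{s\le1\}$, the continuous functions $|\mathrm{Rm}|$ and $|\nabla\mathrm{Rm}|$ are bounded on $Z\times[0,\bar\varepsilon]$; this gives $\varepsilon'$ and $K_1$. Now let $Z=\{s\le2\Lambda\}$, and take $\varepsilon_1\le\min\{\bar\varepsilon,\varepsilon'\}$.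

(i) The functions $f/s$ and $h/s$ are uniformly continuous on $Z\times[0,\bar\varepsilon]$ and lie in $[K_0^{-1},K_0]$ at $\varepsilon=0$. For small $\varepsilon_1$ they change by less than $(2K_0)^{-1}$, and so remain in $[K^{-1},K]$.

(ii) The function $u'/s$ is smooth on $Z\times[0,\bar\varepsilon]$ and vanishes at $\varepsilon=0$, so $|u'|\le C\varepsilon s$ with $C=\max|\partial_\varepsilon(u'/s)|$. Hence $|u'|\le2C\Lambda\varepsilon$ and $|u|\le2C\Lambda^2\varepsilon$, and \eqref{eq:scal} gives $|R|\le4\Lambda^2(C+C^2)\varepsilon^2$.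

(iii) If $C'\varepsilon_1<m$, then $\Delta u=m\varepsilon-R>0$, and \eqref{eq:laplace} gives $f^3h^du'=\int_0^sf^3h^d\Delta u\,ds>0$.

(iv) The components of $\mathrm{Ric}(g_\varepsilon)$ are smooth in $(x,\varepsilon)$ and vanish at $\varepsilon=0$, so they are $O(\varepsilon)$ on $Z$, and by (i) the metrics $g_\varepsilon$ are uniformly equivalent to $g_{\mathrm{euc}}$ on $Z$.
\end{proof}

\section{The Ricci flows}\label{sec:flows}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first treat $m=4k+4$. Define
\[
K_2=(2K^{2n})^{1/m}\ge1,\qquad K_3=2K^{2n}K_2^n\ge KK_2,\qquad C_1=\max\{K_1,K_3^4\},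
\]
which depend only on $k$. Given $\delta>0$ and $N<\infty$, choose $\Lambda>1$ with $18\theta\Lambda^2K_2^{-2}\ge N$, take $\varepsilon_1,C',C''$ from Lemma~\ref{lem:small}, and fix $\varepsilon\in(0,\varepsilon_1]$ with
\begin{equation}\label{eq:eps}
C'\Lambda^2\varepsilon\le\log2,\qquad C''\Lambda^2\varepsilon\le\delta .
\end{equation}

\emph{The flow.} Let $M=\{|x|<2\Lambda\}$, $g=g_\varepsilon$, $u=u_\varepsilon$ and $t_0=-\frac{\Lambda^2-1}{2\varepsilon}$. For $t\in[t_0,0]$ let $\sigma(t)=1-2\varepsilon t$ and $\lambda=\sqrt\sigma$, so that $\lambda$ decreases from $\Lambda$ at $t_0$ to $1$ at $0$. The smooth field $\nabla u=u'\partial_s$ vanishes at $p$ and, by Lemma~\ref{lem:small}(iii), points outward elsewhere. Solving $\partial_t\psi_t=\sigma^{-1}\nabla u\circ\psi_t$ backward from $\psi_0=\mathrm{id}$, a point $x$ therefore moves inward along its ray and stays in the compact set $\{s\le|x|\}$. So $\psi_t$ is defined on $M$ for all $t\in[t_0,0]$, fixes $p$, and preserves rays. We write $\psi_t(s)\in(0,s]$ for its radial part, which is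 increasing in $s$. By Lemma~\ref{lem:soliton}(ii), $g(t)=\sigma(t)\psi_t^*g$ is a Ricci flow on $M\times[t_0,0]$, and
\begin{equation}\label{eq:gt}
g(t)=(\lambda\psi_t')^2ds^2+\lambda^2f(\psi_t)^2g_{\mathcal V}+\lambda^2h(\psi_t)^2g_{\mathcal H}.
\end{equation}
For the Gaussian soliton, $\lambda\psi_t(s)=s$ and $\lambda\psi_t'(s)=1$. We show that both identities hold here up to factors that depend only on $k$.

\emph{Volume.} By Lemma~\ref{lem:small}(ii), $|R_{g(t)}|=\sigma^{-1}|R_g\circ\psi_t|\le C'\varepsilon^2$. The time interval has length less than $\Lambda^2/(2\varepsilon)$. So $\partial_td\mu_{g(t)}=-R_{g(t)}d\mu_{g(t)}$ and \eqref{eq:eps} give $d\mu_{g(t)}/d\mu_g\in[\frac12,2]$ on $M$. Let $V(s)=\int_0^sf^3h^d$. By \eqref{eq:gt}, $d\mu_{g(t)}=\lambda^mV'(\psi_t(s))\psi_t'(s)\,ds\,d\mu_{S^n}$, so for $0<s<2\Lambda$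
\begin{equation}\label{eq:vol}
\frac{\lambda^mV'(\psi_t(s))\,\psi_t'(s)}{V'(s)}\in[\tfrac12,2]\qquad\text{and, integrating from }0,\qquad\frac{\lambda^mV(\psi_t(s))}{V(s)}\in[\tfrac12,2].
\end{equation}

\emph{Hypothesis \textup{(c)}.} By Lemma~\ref{lem:small}(i), $V'(s)/s^n$ and $mV(s)/s^m$ lie in $[K^{-n},K^n]$ for $0<s\le2\Lambda$; this is where the equivalence of $g_0$ with the Euclidean metric enters. Applying the bound on $V$ at $s$ and at $\psi_t(s)$, the second part of \eqref{eq:vol} gives $(\lambda\psi_t(s)/s)^m\in[(2K^{2n})^{-1},2K^{2n}]$, that is,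
\begin{equation}\label{eq:psi}
K_2^{-1}\le\frac{\lambda\psi_t(s)}s\le K_2 .
\end{equation}
With Lemma~\ref{lem:small}(i) at the point $\psi_t(s)$, it follows that $\lambda f(\psi_t(s))/s$ and $\lambda h(\psi_t(s))/s$ lie in $[(KK_2)^{-1},KK_2]$. For the radial coefficient, the ratio $V'(s)/(\lambda^nV'(\psi_t(s)))$ differs from $(s/\lambda\psi_t(s))^n$ by a factor in $[K^{-2n},K^{2n}]$, so the first part of \eqref{eq:vol} and \eqref{eq:psi} give $\lambda\psi_t'(s)\in[K_3^{-1},K_3]$. Comparing \eqref{eq:gt} with $g_{\mathrm{euc}}=ds^2+s^2(g_{\mathcal V}+g_{\mathcal H})$ yields $K_3^{-2}g_{\mathrm{euc}}\le g(t)\le K_3^2g_{\mathrm{euc}}$ on $M\setminus\{p\}$, and at $p$ by continuity. Hence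
\[
K_3^{-4}g(t_0)\le g(t)\le K_3^4g(t_0)\qquad\text{on }M\text{ for all }t\in[t_0,0].
\]

\emph{Hypotheses \textup{(a)} and \textup{(b)}.} At $t_0$ we have $\lambda=\Lambda$. By \eqref{eq:gt}, a curve from $p$ to a point with radial coordinate $s$ has $g(t_0)$-length at least $\int_0^s\Lambda\psi_{t_0}'=\Lambda\psi_{t_0}(s)$, with equality for the ray. Let $r=\Lambda/K_2\le\Lambda$. The $g(t_0)$-ball of radius $r$ about $p$ is $\{\Lambda\psi_{t_0}(s)<r\}$. By \eqref{eq:psi} at $s=\Lambda$ we have $\Lambda\psi_{t_0}(\Lambda)\ge r$, and $\psi_{t_0}$ is increasing, so the ball lies in $\{s<\Lambda\}$ and has compact closure in $M$. On the ball $\psi_{t_0}(s)<1/K_2\le1$. Since $g(t_0)=\Lambda^2\psi_{t_0}^*g$, Lemma~\ref{lem:small} gives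
\[
|\mathrm{Rm}|\le K_1\Lambda^{-2}\le K_1r^{-2},\qquad|\nabla\mathrm{Rm}|\le K_1\Lambda^{-3}\le K_1r^{-3}.
\]

\emph{Conclusion for $m=4k+4$.} Translate time by $T=-t_0>0$, so that the flow is defined on $[0,T]$. It satisfies (a)--(c) with the constant $C_1$. By Lemma~\ref{lem:small}(iv) and \eqref{eq:eps}, $r^2|\mathrm{Ric}|\le\Lambda^2\sigma^{-1}C''\varepsilon\le\delta$ on $M\times[0,T]$. The final metric is $g_\varepsilon$, so \eqref{eq:curv} gives
\[
r^2|\mathrm{Rm}(p,T)|\ge18\theta\Lambda^2K_2^{-2}\ge N .
\]
Since $N$ is arbitrary and $C_1$ does not depend on it, no constant $C_2(C_1,m)$ exists. The case $k=1$ is $m=8$.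

\emph{All $m\ge8$.} Take the product of an $8$-dimensional example with the static flat space $\mathbb R^{m-8}$, with base point $(p,0)$. The Ricci tensor of a product is the sum of those of the factors, so this is a Ricci flow. The time-zero ball of radius $r$ lies in the product of the two balls of radius $r$, so it has compact closure. The norms of $\mathrm{Rm}$, $\nabla\mathrm{Rm}$ and $\mathrm{Ric}$ at a point of the product equal those at its projection to $M$, so (b), the bound on $\mathrm{Ric}$ and the lower bound at $((p,0),T)$ carry over. Hypothesis (c) holds with the same constant because $C_1\ge1$. Thus the theorem holds for every $m\ge8$, with $C_1$ equal to the constant for $m=8$.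
\end{proof}

\begin{remark}
The time slices of these flows are incomplete: for $m=4k+4$ each of them is uniformly equivalent to an open Euclidean ball. The scale-invariant duration is $T/r^2=K_2^2(1-\Lambda^{-2})/(2\varepsilon)$, which is of order $1/\varepsilon$, with $\varepsilon$ chosen after $\Lambda$. At $p$, which is fixed by $\psi_t$, the norm $|\mathrm{Rm}|$ equals $\sigma^{-1}|\mathrm{Rm}(g_\varepsilon)(p)|$, so over this long time it grows by exactly the factor $\Lambda^2$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Besse} Besse, \emph{Einstein Manifolds}.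
\bibitem{LZ} John Lott, Zhou Zhang, \emph{Ricci flow on quasiprojective manifolds II}, arXiv:1309.6252 (2013).
\end{thebibliography}
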